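# The Bousfield lattice is neither distributive nor modular

## 1. Splitting the sphere into a rational and a torsion part

Fix a prime $p$ and work $p$-locally in the stable homotopy category: $S$ is the $p$-local sphere, and every spectrum is $p$-local. A spectrum $Q$ is called $E$-acyclic if $E\wedge Q=0$, and the **Bousfield class** $\langle E\rangle$ is the collection of all $E$-acyclic spectra. Classes are ordered by reverse inclusion. Spelled out,
$$\langle E\rangle\le\langle F\rangle\quad\Longleftrightarrow\quad\bigl(F\wedge Q=0\ \Rightarrow\ E\wedge Q=0\ \text{ for all } Q\bigr). \tag{1}$$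
So a bigger class detects more. The largest class is $\langle S\rangle$, with only $0$ acyclic; the smallest is $\langle 0\rangle$.

Take two spectra that everyone knows: the rational sphere $S\mathbb Q$ and the Moore spectrum $S/p$, the cofibre of $p:S\to S$. Their acyclics can be found by hand. Since $Q\wedge S/p$ is the cofibre of $p:Q\to Q$, it vanishes if and only if $p$ acts invertibly on $\pi_*Q$. Since $\pi_*(Q\wedge S\mathbb Q)=p^{-1}\pi_*Q$, it vanishes if and only if every element of $\pi_*Q$ is $p$-power torsion. If both hold, then $\pi_*Q=0$. So a spectrum that is acyclic for $S\mathbb Q\vee S/p$ is zero, that is,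
$$\langle S\mathbb Q\rangle\vee\langle S/p\rangle=\langle S\rangle .$$

What lies below both classes? Let $\langle W\rangle\le\langle S\mathbb Q\rangle$ and $\langle W\rangle\le\langle S/p\rangle$. We have $S\mathbb Q\wedge S/p=0$, because $p$ is invertible on $S\mathbb Q$. By (1), the first inequality gives $W\wedge S/p=0$ and the second gives $W\wedge S\mathbb Q=0$. Hence $W=0$: the greatest lower bound of the two classes is $\langle 0\rangle$.

More generally, let $Y$ be any spectrum. The greatest lower bound of $\langle Y\rangle$ and $\langle S\mathbb Q\rangle$ is $\langle Y\wedge S\mathbb Q\rangle$. This is a lower bound of both. Conversely, if $\langle W\rangle$ is any lower bound, then $W\wedge S/p=0$ as before, so $p$ is invertible on $\pi_*W$ and $W\simeq W\wedge S\mathbb Q$. From $\langle W\rangle\le\langle Y\rangle$ we get $\langle W\rangle=\langle W\wedge S\mathbb Q\rangle\le\langle Y\wedge S\mathbb Q\rangle$.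

Now test a distributive law. Writing $\curlywedge$ for greatest lower bounds, compare
$$\langle S/p\rangle\vee(\langle Y\rangle\curlywedge\langle S\mathbb Q\rangle)=\langle S/p\rangle\vee\langle Y\wedge S\mathbb Q\rangle$$
with
$$(\langle S/p\rangle\vee\langle Y\rangle)\curlywedge(\langle S/p\rangle\vee\langle S\mathbb Q\rangle)=(\langle S/p\rangle\vee\langle Y\rangle)\curlywedge\langle S\rangle=\langle S/p\rangle\vee\langle Y\rangle .$$
The first is at most the second. Conversely let $Q\wedge S/p=0$ and $Q\wedge Y\wedge S\mathbb Q=0$. Then $p$ is invertible on $\pi_*Q$, so $Q\simeq Q\wedge S\mathbb Q$ and $Q\wedge Y=0$. The two sides agree.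

The computation went smoothly because the greatest lower bound turned out to be a smash product, and smash products distribute over wedges. Is the same law true for all spectra?

## 2. Joins, meets, and two lattice laws

The **join** of classes is $\langle E\rangle\vee\langle F\rangle=\langle E\vee F\rangle$, and arbitrary joins are formed by arbitrary wedges in the same way: a wedge smashed with $Q$ vanishes if and only if each summand smashed with $Q$ does. By Ohkawa's theorem the Bousfield classes form a set $\mathbf B$. Every subset of $\mathbf B$ has a join, so every subset also has a greatest lower bound, or **meet**: the join of all its lower bounds. Thus $\mathbf B$ is a complete lattice. We write $\langle Y\rangle\curlywedge\langle Z\rangle$ for the meet of two classes. The definition gives no formula for a spectrum representing it.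

A lattice is **distributive** if
$$x\vee(y\curlywedge z)=(x\vee y)\curlywedge(x\vee z)\quad\text{for all }x,y,z. \tag{2}$$
It is **modular** if $x\vee(y\curlywedge z)=(x\vee y)\curlywedge z$ whenever $x\le z$. A distributive lattice is modular, since $x\le z$ means $x\vee z=z$. In both laws the inequality $\le$ always holds: $x$ and $y\curlywedge z$ are each below both factors on the right.

Two small lattices show how the laws fail. The **pentagon** $N_5$ has elements $0<a<b<1$ and one more element $y$, with $0<y<1$, incomparable with $a$ and $b$. There $a\vee(y\curlywedge b)=a\vee 0=a$, while $(a\vee y)\curlywedge b=1\curlywedge b=b$, so $N_5$ is not modular. The lattice $M_n$ has a bottom, a top, and $n$ further elements that pairwise join to the top and meet in the bottom. In the **diamond** $M_3$, with middle elements $x,y,z$, we have $x\vee(y\curlywedge z)=x$ and $(x\vee y)\curlywedge(x\vee z)=1$, so $M_3$ is not distributive. A **sublattice** is a subset closed under $\vee$ and $\curlywedge$ of pairs.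

Whether $\mathbf B$ satisfies (2) is a problem taken from Mark Hovey and John Palmieri, "The structure of the Bousfield lattice", arXiv:math/9801103 (1998). The answer is no.

**Theorem A.** There are explicit spectra $X,Y,Z$ with $\langle X\rangle\le\langle Z\rangle$ and
$$\langle X\rangle\vee(\langle Y\rangle\curlywedge\langle Z\rangle)\ \neq\ (\langle X\rangle\vee\langle Y\rangle)\curlywedge\langle Z\rangle=(\langle X\rangle\vee\langle Y\rangle)\curlywedge(\langle X\rangle\vee\langle Z\rangle).$$
So $\mathbf B$ is not modular, and in particular not distributive.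

**Theorem B.** $\mathbf B$ contains the pentagon $N_5$ as a sublattice. It also contains a sublattice isomorphic to $M_{p+1}$ (bottom, top, and $p+1$ elements that pairwise join to the top and meet in the bottom), hence the diamond $M_3$.

## 3. What smash products can say about meets

Two consequences of (1) will be used all the time. If $\langle E\rangle\le\langle F\rangle$ and $F\wedge Q=0$, then $E\wedge Q=0$. And if $\langle E\rangle\le\langle F\rangle$, then $\langle E\wedge G\rangle\le\langle F\wedge G\rangle$ for all $G$: if $F\wedge(G\wedge Q)=0$ then $E\wedge (G\wedge Q)=0$. In particular $\langle Y\wedge Z\rangle\le\langle Y\rangle$ and $\langle Y\wedge Z\rangle\le\langle Z\rangle$, so $\langle Y\wedge Z\rangle\le\langle Y\rangle\curlywedge\langle Z\rangle$.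

A sensible first attempt is to imitate Section 1 and prove distributivity. Let $W$ represent $(\langle X\rangle\vee\langle Y\rangle)\curlywedge(\langle X\rangle\vee\langle Z\rangle)$. Using the two lower-bound inequalities one after the other,
$$\langle W\wedge W\rangle\le\langle W\wedge(X\vee Z)\rangle\le\langle(X\vee Y)\wedge(X\vee Z)\rangle .$$
The last spectrum is the wedge of $X\wedge X$, $X\wedge Z$, $Y\wedge X$ and $Y\wedge Z$. The first three have classes below $\langle X\rangle$, so
$$\langle W\wedge W\rangle\le\langle X\rangle\vee\langle Y\wedge Z\rangle\le\langle X\rangle\vee(\langle Y\rangle\curlywedge\langle Z\rangle).$$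
If $\langle W\wedge W\rangle=\langle W\rangle$, the law (2) holds for $X,Y,Z$. This is where the attempt stops: in general we only know $\langle W\wedge W\rangle\le\langle W\rangle$. So a counterexample must involve spectra that lose information when smashed with themselves, and the extreme case is a nonzero spectrum with $W\wedge W=0$.

Suppose we have such spectra. How could we prove that a meet is small when we cannot write it down? The only handle is annihilation: if $A\wedge Y=0$, then $A$ annihilates everything below $\langle Y\rangle$. The following proposition packages this into a finite list of things to check.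

**Proposition 1.** Let $X,Y,T,A,C,D$ be spectra such that

1. $\langle T\rangle\le\langle X\rangle\vee\langle Y\rangle$,
2. $\langle D\rangle\le\langle A\rangle\vee\langle C\rangle$,
3. $A\wedge Y=0$,
4. $C\wedge X=0$ and $C\wedge T=0$,
5. $D\wedge X=0$,
6. $D\wedge T\neq0$.

Put $Z=X\vee T$. Then $\langle X\rangle\le\langle Z\rangle$, and $\langle T\rangle$ is below $(\langle X\rangle\vee\langle Y\rangle)\curlywedge\langle Z\rangle$ but not below $\langle X\rangle\vee(\langle Y\rangle\curlywedge\langle Z\rangle)$.

*Proof.* Clearly $\langle X\rangle\le\langle Z\rangle$ and $\langle T\rangle\le\langle Z\rangle$; with condition 1 this gives the first claim. Let $M$ represent $\langle Y\rangle\curlywedge\langle Z\rangle$. Since $\langle M\rangle\le\langle Y\rangle$, condition 3 gives $A\wedge M=0$. Since $\langle M\rangle\le\langle X\vee T\rangle$, condition 4 gives $C\wedge M=0$. So $(A\vee C)\wedge M=0$, and condition 2 gives $D\wedge M=0$. With condition 5, $D\wedge(X\vee M)=0$. If $\langle T\rangle\le\langle X\vee M\rangle$, it would follow that $D\wedge T=0$, against condition 6. $\square$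

So the task is to find six spectra. Before doing topology, we look for the pattern in algebra.

## 4. A rehearsal with square-zero variables

Let $A=\mathbb F_p[x_1,y_1,x_2,y_2,\dots]/(x_i^2,y_i^2)$. Put $V=\mathbb F_p^2$, and call the nonzero vectors $f=(f',f'')\in V$ **letters**. In position $i$ the letter $f$ is read as $f'x_i+f''y_i$. Four letters have names:
$$x=(1,0),\qquad y=(0,1),\qquad c=(1,1)=x+y,\qquad d=(1,-1)=x-y .$$
(For $p=2$ the letters $c$ and $d$ coincide; nothing below is disturbed by this.) The product of two letters in position $i$ is
$$(f'x_i+f''y_i)(g'x_i+g''y_i)=b(f,g)\,x_iy_i,\qquad b(f,g):=f'g''+f''g'. \tag{3}$$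
Thus $b(x,x)=b(y,y)=b(c,d)=0$, while $b(x,y)=b(x,c)=b(y,c)=1$ and $b(x,d)=-1$.

A **word** is an infinite sequence of letters $\nu=(\nu_1,\nu_2,\dots)$, for example the constant word $x=(x,x,x,\dots)$ or the alternating word $(x,y,x,y,\dots)$. To a word attach the module
$$A_\nu=\operatorname{colim}\bigl(A\xrightarrow{\nu_1}A\xrightarrow{\nu_2}A\xrightarrow{\nu_3}\cdots\bigr).$$
Tensor products commute with colimits, so $A_\mu\otimes_AA_\nu$ is the colimit of copies of $A$ along multiplication by $b(\mu_i,\nu_i)x_iy_i$. If $b(\mu_i,\nu_i)=0$ for infinitely many $i$, this is $0$. If $b(\mu_i,\nu_i)\ne0$ for all $i$, it is not $0$, because $1$ is sent at stage $N$ to a unit times $\prod_{i\le N}x_iy_i\neq0$. So $A_x\otimes A_x=0$ although $A_x\otimes A_c\ne0$, and in particular $A_x\neq0$. Here are nonzero objects with square zero, and a pair with nonzero product, which suggests $X=D=$ "$x$" and $T=$ "$c$" in Proposition 1, with $\otimes_A$ playing the role of $\wedge$.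

Which $Y$? Since $c=x+y$, one first tries the constant word $y$. That fails at condition 1. Let $\mu$ be the alternating word $(x,y,x,y,\dots)$. Then $A_\mu\otimes A_x=0$ and $A_\mu\otimes A_y=0$, since each of $x,y$ occurs infinitely often, but $A_\mu\otimes A_c\neq0$, since $b(x,c)=b(y,c)=1$. The reason is visible in $\prod_{i\le n}(x_i+y_i)$, which expands into all $2^n$ mixed words and not only into the two constant ones. So $Y$ must include mixed words. Words in $x,y$ with infinitely many letters $y$ are still annihilated by $A_y$; this suggests taking $Y$ to be the sum over all of these, and $A=$ "$y$" for condition 3.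

Which $C$? It must annihilate both $x$ and $c$. No letter $f$ does so: $b(f,x)=f''$ and $b(f,c)=f'+f''$ vanish only for $f=0$. But a word in which $x$ and $d$ both occur infinitely often does it: the letters $x$ annihilate $A_x$, and the letters $d$ annihilate $A_c$.

To carry this out for spectra we need spectra $R_i$ in place of the two-variable rings, elements $x_i,y_i$ of the same degree in their homotopy (so that $x_i+y_i$ makes sense), external squares that vanish in $\pi_*(R_i\wedge R_i)$, and a nonvanishing statement replacing $\prod x_iy_i\neq0$.

## 5. Nearly invariant monomials in $MU_*$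

Write $MU$ for $MU_{(p)}$, an $E_\infty$ ring spectrum, and $\Gamma=\pi_*(MU\wedge MU)$ with units $\eta_L,\eta_R:MU_*\to\Gamma$ from the left and the right factor. Both $MU_*$ and $\Gamma$ are concentrated in even degrees, so they are commutative without signs. All ideals are homogeneous. For an ideal $\mathfrak a\subset MU_*$, let $\mathfrak a\Gamma$ be the ideal of $\Gamma$ generated by $\eta_L(\mathfrak a)$; in congruences modulo such ideals we write $a$ for $\eta_L(a)$.

We use the following standard facts (Quillen, Landweber; see Ravenel, *Complex Cobordism and Stable Homotopy Groups of Spheres*, Ch. 4). The ring $MU_*$ is polynomial over $\mathbb Z_{(p)}$ with one generator in each positive even degree. There are elements $v_0=p$ and $v_n\in MU_{2(p^n-1)}$ for $n\ge1$ such that the $v_n$, $n\ge1$, are part of a polynomial generating set and, with $I_n=(v_0,\dots,v_{n-1})$,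
$$\eta_R(v_n)\equiv v_n\mod I_n\Gamma. \tag{4}$$
Indeed, take the images of the Hazewinkel generators under the ring map $BP\to MU$, which has a multiplicative retraction. The congruence holds in $BP_*BP$ and maps to $\Gamma$. On indecomposables in degree $2(p^n-1)$ the map $BP_*\to MU_*$ is a split injection $\mathbb Z_{(p)}\to\mathbb Z_{(p)}$, hence an isomorphism, so the $v_n$ may be used as generators.

The obvious plan is to take $R=MU/J$ for a suitable ideal $J$, and $x\in MU_*$ with $x^2\in J$. The point where this stops is that the external square $x\wedge x\in\pi_*(R\wedge R)$ is the image of $\eta_L(x)\eta_R(x)$ and not of $\eta_L(x^2)$. For instance, let $J=(p^2,v_1^2)$ and $x=v_1$. In $BP_*BP=BP_*[t_1,t_2,\dots]$ we have $v_1=p\ell_1$ and $\eta_R(\ell_1)=\ell_1+t_1$ rationally, so $\eta_R(v_1)=v_1+pt_1$ and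
$$\eta_L(v_1)\eta_R(v_1)=v_1^2+p\,v_1t_1 .$$
This is not in the ideal generated by $p^2$ and $v_1^2$, since $pv_1\notin(p^2,v_1^2)$ in $BP_*$. The retraction $MU\to BP$ maps $J\Gamma$ into that ideal, so the corresponding element of $\Gamma$ is not in $J\Gamma$ either. So $x^2\in J$ alone does not let us conclude that $x\wedge x$ vanishes.

The remedy is that high powers are more nearly invariant: here $\eta_R(v_1^p)=(v_1+pt_1)^p\equiv v_1^p$ modulo $p^2$, because the linear term is $p\cdot v_1^{p-1}\cdot pt_1$ and later terms are divisible by $p^2$. Our ideals will all contain $p$, and then the general statement is one line of Frobenius.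

**Lemma 2.** Let $n\ge1$ and let $\mathfrak a\subset MU_*$ be an ideal with $p\in\mathfrak a$ and $I_n^L\subset\mathfrak a$ for some $L\ge1$. If $p^k\ge L$, then $\eta_R(v_n^{p^k})\equiv v_n^{p^k}\bmod\mathfrak a\Gamma$.

*Proof.* By (4), $\eta_R(v_n)=v_n+\delta$ with $\delta\in I_n\Gamma$. In the commutative ring $\Gamma/p\Gamma$, raising to the power $p^k$ is additive, so $\eta_R(v_n)^{p^k}\equiv v_n^{p^k}+\delta^{p^k}$ mod $p\Gamma$. Here $p\Gamma\subset\mathfrak a\Gamma$, and $\delta^{p^k}\in I_n^{p^k}\Gamma\subset I_n^L\Gamma\subset\mathfrak a\Gamma$. $\square$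

Invariance modulo $\mathfrak a\Gamma$ is inherited by products and by integer linear combinations, because $\eta_R$ is a ring map.

Next we need two nearly invariant elements of the same degree. Pure powers $x=v_n^a$, $y=v_{n+1}^{a'}$ are out of reach of Lemma 2. Equal degrees force $a(p^n-1)=a'(p^{n+1}-1)$, so $a>a'$. To keep $xy$ nonzero we may put only powers $v_n^{e_n}$ with $e_n>a$ into the ideal. To get $v_{n+1}^{a'}$ invariant from Lemma 2 we need $p^k$ dividing $a'$ and $p^k\ge L$, where $I_{n+1}^L$ lies in an ideal generated by $v_n^{e_n}$ and powers of $v_0,\dots,v_{n-1}$. But $v_n^L$ lies in such an ideal only if $L\ge e_n$, so $L\ge e_n>a>a'\ge p^k$. The way out is a mixed monomial $x=w^eu^{s-d}$: the factor $w^e$, with $w$ a power of $v_n$, makes up the degree and at the same time absorbs an error that is only known to be divisible by $w$.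

**Lemma 3.** There are $e_0=1$, integers $e_1,e_2,\dots\ge1$, and elements $x_i,y_i\in MU_{2m_i}$ ($i\ge1$, $m_i>0$) such that with $g_j=v_j^{e_j}$ and $J_i=(g_0,g_1,\dots,g_{2i})$:

* (a) $\eta_R(x_i)\equiv x_i$ and $\eta_R(y_i)\equiv y_i$ mod $J_i\Gamma$;
* (b) $x_i^2,\ y_i^2\in J_i$;
* (c) $\prod_{i\le N}x_iy_i\notin J_N$ for all $N$.

*Proof.* We construct the data for $i$ from the data for $i-1$, starting with $J_0=(p)$. Let $J_{i-1}$ be given and put $n=2i-1$. The ideal $J_{i-1}$ contains $p$ and a power of each of $v_0,\dots,v_{2i-2}$, hence some power of $I_n$.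

**Step 1: choosing $w$ and $u$.** We want a power of $v_n$ invariant modulo the old ideal, and a power of $v_{n+1}$ invariant modulo the old ideal and $w$. By Lemma 2 choose $k$ such that $w=v_n^{p^k}$ satisfies $\eta_R(w)\equiv w$ mod $J_{i-1}\Gamma$. The ideal $J_{i-1}+(w)$ contains a power of $I_{n+1}$, so Lemma 2 gives $k'\ge k$ such that $u=v_{n+1}^{p^{k'}}$ satisfies $\eta_R(u)\equiv u$ mod $(J_{i-1}+(w))\Gamma$.

**Step 2: matching degrees.** Put $d=p^n-1\ge1$ and $e=p^{k'-k}(p^{n+1}-1)\ge1$. Then
$$e|w|=2p^{k'}(p^{n+1}-1)(p^n-1)=d|u|.$$

**Step 3: a power of $u$ with better invariance.** The ideal $J_{i-1}+(w^{e+1})$ contains $p$ and a power of $I_{n+1}$. So Lemma 2, applied to a sufficiently high $p$-power of $v_{n+1}$, gives $s=p^l>d$ such that $\eta_R(u^s)\equiv u^s$ mod $(J_{i-1}+(w^{e+1}))\Gamma$.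

**Step 4: the definitions.** Put
$$x_i=w^eu^{s-d},\qquad y_i=u^s,\qquad e_n=p^k(e+1),\qquad e_{n+1}=2sp^{k'} .$$
Then $g_n=w^{e+1}$ and $g_{n+1}=u^{2s}$, so $J_i=J_{i-1}+(w^{e+1},u^{2s})$. By Step 2, $|x_i|=e|w|+(s-d)|u|=s|u|=|y_i|$, which is a positive even number $2m_i$.

**Step 5: checking (a), (b), (c).** For $y_i$, (a) is the choice of $s$. For $x_i$, Step 1 gives $\eta_R(w^e)\in w^e+J_{i-1}\Gamma$ and $\eta_R(u^{s-d})\in u^{s-d}+w\Gamma+J_{i-1}\Gamma$. Multiplying,
$$\eta_R(x_i)\in w^eu^{s-d}+w^{e+1}\Gamma+J_{i-1}\Gamma\subset x_i+J_i\Gamma .$$
For (b), $x_i^2$ is divisible by $w^{2e}$ and $2e\ge e+1$; and $y_i^2=u^{2s}$. For (c), $x_iy_i=w^eu^{2s-d}$ contains $v_n$ to the power $p^ke<e_n$ and $v_{n+1}$ to the power $p^{k'}(2s-d)<e_{n+1}$. Different $i$ involve different variables. So $\prod_{i\le N}x_iy_i$ is a monomial in $v_1,\dots,v_{2N}$ in which each $v_j$ has exponent less than $e_j$. In the polynomial ring $MU_*/p$ over $\mathbb F_p$ it does not lie in the monomial ideal generated by the $v_j^{e_j}$, $1\le j\le2N$. Hence it is not in $J_N$. $\square$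

Here is the first step for $p=2$, with $n=1$. By (4), $k=k'=0$ will do, so $w=v_1$, $u=v_2$, of degrees $2$ and $6$, and $d=1$, $e=3$. The ideal $(2,v_1^4)$ contains $I_2^4$, so $s=4$ is large enough. We get
$$x_1=v_1^3v_2^3,\qquad y_1=v_2^4,\qquad J_1=(2,v_1^4,v_2^8),$$
both elements in degree $24$. Indeed $x_1^2=v_1^6v_2^6\in J_1$, $y_1^2=v_2^8\in J_1$, and $x_1y_1=v_1^3v_2^7\notin J_1$.

From now on the data of Lemma 3 are fixed. As in Section 4, a letter $f=(f',f'')\in V\setminus0$ is read in position $i$ as $f_i:=f'x_i+f''y_i\in MU_{2m_i}$, with integers lifting $f',f''$. A different lift changes $f_i$ by an element of $(p)\subset J_i$. Lemma 3 gives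
$$f_ig_i\equiv b(f,g)\,x_iy_i\mod J_i,\qquad \eta_R(g_i)\equiv g_i\mod J_i\Gamma, \tag{5}$$
where $g$ is another letter and $b(f,g)=f'g''+f''g'$ as in (3). (From here on, $g_i$ with $g$ a letter is the reading of $g$. The generators $g_j=v_j^{e_j}$ of the ideals appear only in Section 6, where no letter is called $g$.)

## 6. The $MU$-modules $R_i$ and their smash squares

$MU$-modules are meant in the highly structured sense, so there is a symmetric monoidal product $\wedge_{MU}$, with natural maps $M\wedge N\to M\wedge_{MU}N$ that on $MU\wedge MU\to MU$ are the multiplication. Let $MU/g$ be the cofibre of $g:\Sigma^{|g|}MU\to MU$ in $MU$-modules, and put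
$$R_i=MU/g_0\wedge_{MU}MU/g_1\wedge_{MU}\cdots\wedge_{MU}MU/g_{2i},$$
with the $MU$-linear unit map $\rho_i:MU\to R_i$. For $a\in MU_*$ we also write $a$ for $\rho_i(a)\in\pi_*R_i$.

**Lemma 4.** The map $\rho_i$ induces an isomorphism $MU_*/J_i\cong\pi_*R_i$, and every homogeneous element of $J_i$ acts as a null map of $MU$-modules on $R_i$.

*Proof.* The sequence $g_0,g_1,\dots$ consists of $p$ and powers of distinct polynomial generators, so it is regular. If $\pi_*M=MU_*/(g_0,\dots,g_{j-1})$, then $M\wedge_{MU}MU/g_j$ is the cofibre of $g_j$ on $M$; as $g_j$ acts injectively on $\pi_*M$, the long exact sequence gives $\pi_*(M\wedge_{MU}MU/g_j)=MU_*/(g_0,\dots,g_j)$. Induction gives the first claim.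

For the second, we first show that $g=g_j$ acts null on $MU/g$. The $MU$-linear map $g:\Sigma^{|g|}MU/g\to MU/g$, restricted to $\Sigma^{|g|}MU$, is the element $g\in\pi_{|g|}(MU/g)=(MU_*/g)_{|g|}$, which is $0$. So it factors through the next term of the cofibre sequence, $\Sigma^{2|g|+1}MU$, and the factoring map is an element of $\pi_{2|g|+1}(MU/g)=(MU_*/g)_{2|g|+1}$. This group is $0$, since its degree is odd. So $g$ acts null on $MU/g$. The action of $g_j$ on a product over $MU$ may be computed on any one factor, so each $g_j$ with $j\le2i$ acts null on $R_i$. A homogeneous element of $J_i$ is a combination $\sum_ja_jg_j$, so it acts null too. $\square$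

The next lemma turns near-invariance into vanishing of external products.

**Lemma 5.** If $a,b\in MU_*$ are homogeneous, $ab\in J_i$ and $\eta_R(b)\equiv b$ mod $J_i\Gamma$, then $a\wedge b=0$ in $\pi_*(R_i\wedge R_i)$. In particular, if $f,g$ are letters with $b(f,g)=0$, then $f_i\wedge g_i=0$ in $\pi_*(R_i\wedge R_i)$ for every $i$.

*Proof.* $R_i\wedge R_i$ is a module over $MU\wedge MU$, and $\rho_i\wedge\rho_i:MU\wedge MU\to R_i\wedge R_i$ is $MU\wedge MU$-linear. So $\pi_*(R_i\wedge R_i)$ is a $\Gamma$-module and $(\rho_i\wedge\rho_i)_*$ is $\Gamma$-linear. The element $a\wedge b$ is the image of $\eta_L(a)\eta_R(b)$, and by hypothesis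
$$\eta_L(a)\eta_R(b)\in\eta_L(ab)+J_i\Gamma=J_i\Gamma .$$
It remains to see that $J_i\Gamma$ maps to $0$. For homogeneous $r\in J_i$, the element $\eta_L(r)$ acts on $\pi_*(R_i\wedge R_i)$ through the map $(r\,\cdot)\wedge\mathrm{id}$, which is null by Lemma 4. So $\eta_L(r)\gamma$, with $\gamma\in\Gamma$, maps to $\eta_L(r)\cdot(\rho_i\wedge\rho_i)_*(\gamma)=0$. The last claim follows from (5). $\square$

For the certificate we also need a product that does not vanish, and for this we compare the smash product over $S$ with the one over $MU$.

**Lemma 6.** If $a_i,b_i\in MU_*$ ($i\le N$) are homogeneous and $\prod_{i\le N}a_ib_i\notin J_N$, then $a_1\wedge b_1\wedge\cdots\wedge a_N\wedge b_N\neq0$ in $\pi_*\bigl(\bigwedge_{i\le N}(R_i\wedge R_i)\bigr)$.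

*Proof.* Let $W=R_1\wedge_{MU}R_1\wedge_{MU}\cdots\wedge_{MU}R_N\wedge_{MU}R_N$ and use the canonical map $\bigwedge_{i\le N}(R_i\wedge R_i)\to W$. By naturality with respect to the unit maps $\rho_i$, and because on $MU\wedge\cdots\wedge MU\to MU$ it is the multiplication, it sends our element to the image of $\prod a_ib_i$ under the unit $MU\to W$. This unit factors as $MU\to R_N\to W$, where $R_N$ is the last factor and the other factors are reached by their units. We show that $R_N\to W$ is a split monomorphism.

Let $M$ be an $MU$-module on which all $g_j$, $j\le2N$, act null. For such $j$, the map $M\to M\wedge_{MU}MU/g_j$ is the inclusion into the cofibre of the null map $g_j:\Sigma^{|g_j|}M\to M$, so it is a split monomorphism. Moreover all $g_{j'}$ with $j'\le2N$ again act null on $M\wedge_{MU}MU/g_j$, since their action may be computed on $M$. Start with $M=R_N$, which qualifies by Lemma 4, and adjoin one after another all factors $MU/g_j$ of the remaining factors of $W$; they all have $j\le2N$. So $R_N\to W$ is a composite of split monomorphisms. Hence $MU_*/J_N=\pi_*R_N\to\pi_*W$ is injective, and $\prod a_ib_i\notin J_N$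 has nonzero image. $\square$

## 7. Telescopes indexed by words

A letter in position $n$ gives a class in $\pi_{2m_n}R_n=MU_{2m_n}/J_n$, independent of lifts, in other words a map $S\to\Sigma^{-2m_n}R_n$. Put $P_0=S$ and $P_n=\bigwedge_{i\le n}\Sigma^{-2m_i}R_i$. For a word $\nu\in(V\setminus0)^{\mathbb N}$, with positions $\mathbb N=\{1,2,\dots\}$, define
$$T_\nu=\operatorname{hocolim}\bigl(P_0\xrightarrow{\ \nu_1\ }P_1\xrightarrow{\mathrm{id}\wedge\nu_2}P_2\xrightarrow{\mathrm{id}\wedge\nu_3}\cdots\bigr).$$
The objects $P_n$ do not depend on the word; only the maps do. For every spectrum $W$ we have $\pi_*(W\wedge T_\nu)=\operatorname{colim}_n\pi_*(W\wedge P_n)$. Write $T_x$ for the telescope of the constant word $x$, and so on.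

**Lemma 7.** Let $\mu,\nu$ be words.

* (i) If $\mu$ and $\nu$ agree from some position on, then $T_\mu\simeq T_\nu$.
* (ii) If $b(\mu_n,\nu_n)=0$ for infinitely many $n$, then $T_\mu\wedge T_\nu=0$.
* (iii) If $b(\mu_n,\nu_n)\neq0$ for all $n$, then $T_\mu\wedge T_\nu\ne0$.

*Proof.* For (i), the two systems have a common tail. For the rest, $\pi_*(T_\mu\wedge T_\nu)$ is the double colimit of $\pi_*(P_m\wedge P_n)$, hence the colimit of $\pi_*(P_n\wedge P_n)$ along the diagonal. The diagonal transition map $P_{n-1}\wedge P_{n-1}\to P_n\wedge P_n$ is, up to a permutation of smash factors, $\mathrm{id}\wedge(\mu_n\wedge\nu_n)$, with $\mu_n\wedge\nu_n$ in $\pi_*(R_n\wedge R_n)$. In (ii), infinitely many transition maps are null by Lemma 5, so the colimit is $0$.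

In (iii), the element $1\in\pi_0(P_0\wedge P_0)$ goes at stage $N$ to a permutation of $\bigwedge_{i\le N}(\mu_i\wedge\nu_i)$. By (5), and since $J_i\subset J_N$, the product of all these readings is congruent mod $J_N$ to $\kappa\prod_{i\le N}x_iy_i$, where $\kappa$ is an integer lifting $\prod_{i\le N}b(\mu_i,\nu_i)\ne0$. If it were in $J_N$, then multiplying by an inverse of $\kappa$ mod $p$ and using $p\in J_N$ would give $\prod_{i\le N}x_iy_i\in J_N$, against Lemma 3(c). So Lemma 6 shows that the image of $1$ is nonzero at every stage, and the colimit is nonzero. $\square$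

So the multiplication table of Section 4 is now true for spectra. For instance, $T_x\wedge T_x=0$ but $T_x\wedge T_c\ne0$, so $T_x\neq0$. The alternating word $\mu=(x,y,x,y,\dots)$ gives $T_\mu\wedge(T_x\vee T_y)=0$ and $T_\mu\wedge T_c\ne0$, so indeed $\langle T_c\rangle\not\le\langle T_x\rangle\vee\langle T_y\rangle$. What replaces this false inequality is the next lemma.

## 8. Splitting one word along a tree

The identity $c=x+y$ lets us write the image of an element, stage by stage, as a sum over finite words. If the element survives forever, then at each stage some term survives, and we want a single infinite word along which all stages survive. That is exactly König's lemma: an infinite, finitely branching tree has an infinite branch. We are also free to decide, at each node, whether to split or not, and this freedom will be essential.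

**Lemma 8.** Let $\nu$ be a word and $\mathcal L$ a set of words. Suppose that for every $m\ge0$ there are a finite word $\sigma$ of length $m$ and a prefix-closed tree $\mathcal T$ of finite words containing the empty word, where a word $\tau\in\mathcal T$ of length $r$ occupies positions $m+1,\dots,m+r$, such that:

* each $\tau\in\mathcal T$ of length $r$ has as its one-letter extensions in $\mathcal T$ either exactly $\tau\nu_{m+r+1}$, or exactly $\tau a$ and $\tau a'$, with $a\ne a'$ letters such that $\nu_{m+r+1}=a+a'$;
* for every infinite branch $\mu$ of $\mathcal T$, the word $\sigma\mu$ lies in $\mathcal L$.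

Then $\langle T_\nu\rangle\le\bigvee_{\mu\in\mathcal L}\langle T_\mu\rangle$.

*Proof.* Let $W$ be a spectrum with $W\wedge T_\mu=0$ for all $\mu\in\mathcal L$. We must show $\pi_*(W\wedge T_\nu)=0$. Every element of this colimit comes from some $w\in\pi_*(W\wedge P_m)$ for some $m$. Fix $m$ and $w$, with $\sigma$ and $\mathcal T$ as in the hypothesis, and suppose that $w$ has nonzero image in $\pi_*(W\wedge P_n)$, in the system for $\nu$, for all $n\ge m$. This image is the external product $w\wedge\nu_{m+1}\wedge\cdots\wedge\nu_n$, and we claim
$$w\wedge\nu_{m+1}\wedge\cdots\wedge\nu_n=\sum_{\tau\in\mathcal T,\ |\tau|=n-m}w\wedge\tau_{m+1}\wedge\cdots\wedge\tau_n. \tag{6}$$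
For $n=m$ both sides are $w$. Passing from $n$ to $n+1$, smash (6) with $\nu_{n+1}$. At a node $\tau$ that does not split, the term becomes the term of $\tau\nu_{n+1}$. At a node that splits, $\nu_{n+1}=a+a'$ in $\pi_*R_{n+1}$, and by biadditivity of the external product the term becomes the sum of the terms of $\tau a$ and $\tau a'$.

Since the left side of (6) is nonzero for all $n\ge m$, the set
$$\mathcal T'=\{\tau\in\mathcal T:\ w\wedge\tau_{m+1}\wedge\cdots\wedge\tau_{m+|\tau|}\ne0\}$$
has elements of every length. It is prefix-closed, because the product for an extension of $\tau$ is obtained from the product for $\tau$ by further smashing. It is finitely branching. By König's lemma it has an infinite branch $\mu$, which is also an infinite branch of $\mathcal T$. Then $\sigma\mu\in\mathcal L$. In the system for $\sigma\mu$, the image of $w\in\pi_*(W\wedge P_m)$ at each later stage is $w\wedge\mu_{m+1}\wedge\cdots\wedge\mu_n\ne0$. So $\pi_*(W\wedge T_{\sigma\mu})\ne0$, a contradiction. Hence every $w$ dies in the colimit. $\square$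

The prefix $\sigma$ plays no role in the computation: $w$ is an arbitrary element at stage $m$, and only the maps after stage $m$ act on it. It is there only to make $\sigma\mu$ a word starting at position $1$.

## 9. The words behind $\beta$ and $\gamma$, and the proof of Theorem A

Following Section 4, we let $Y$ consist of words in $x,y$ with infinitely many $y$:
$$\mathcal L_\beta=\{\mu\in\{x,y\}^{\mathbb N}:\ y\text{ occurs infinitely often}\},\qquad\beta=\bigvee_{\mu\in\mathcal L_\beta}T_\mu .$$
For $C$ we want words with infinitely many $x$ and infinitely many $d$: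
$$\mathcal L_\gamma=\{\mu\in\{x,y,d\}^{\mathbb N}:\ x\text{ and }d\text{ both occur infinitely often}\},\qquad\gamma=\bigvee_{\mu\in\mathcal L_\gamma}T_\mu .$$

**Step 1: $\langle T_c\rangle\le\langle T_x\rangle\vee\langle\beta\rangle$.** This is condition 1 of Proposition 1. Apply Lemma 8 to the constant word $c$ with $\mathcal L=\{x,y\}^{\mathbb N}$. For each $m$ take $\sigma=x\cdots x$ and let $\mathcal T$ consist of all finite words in $x,y$, using $c=x+y$ at every node. A word in $\{x,y\}^{\mathbb N}$ either contains $y$ infinitely often, so that it lies in $\mathcal L_\beta$, or is eventually constant $x$, and then its telescope is $T_x$ by Lemma 7(i).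

**Step 2: $\langle T_x\rangle\le\langle T_y\rangle\vee\langle\gamma\rangle$.** This is condition 2. We have $x=d+y$. Splitting every $x$ in this way produces words in $d,y$; those with infinitely many $d$ are annihilated by $T_c$, but not by $T_x$, because $b(d,x)=-1$ and $b(y,x)=1$, so that Lemma 7(iii) applies. We therefore do not split everywhere: after each $d$ we leave one $x$ standing.

In detail, apply Lemma 8 to the constant word $x$ with
$$\mathcal L=\mathcal L_\gamma\cup\{\mu\in\{x,y,d\}^{\mathbb N}:\ \mu\text{ is eventually constant }y\}.$$
For each $m$ take $\sigma=y\cdots y$, and let $\mathcal T$ be given by the rule: if the last letter of $\tau$ is $d$, the only extension is $\tau x$; in all other cases, including $\tau$ empty, the extensions are $\tau d$ and $\tau y$. In an infinite branch, every $d$ is followed by an $x$, and $x$ occurs only right after a $d$. If $d$ occurs infinitely often, so does $x$, and the word is in $\mathcal L_\gamma$. If $d$ occurs finitely often, so does $x$, and the word is eventually constant $y$; its telescope is $T_y$ by Lemma 7(i). The prefix $\sigma$ does not affect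 either property.

**Step 3: the annihilations.** We use Lemma 7(ii) and the fact that smash products commute with wedges. Since $b(x,x)=0$, we have $T_x\wedge T_x=0$. Since $b(y,y)=0$ and each word of $\mathcal L_\beta$ has infinitely many $y$, we have $T_y\wedge\beta=0$. Words of $\mathcal L_\gamma$ have infinitely many $x$, and $b(x,x)=0$, so $\gamma\wedge T_x=0$; they have infinitely many $d$, and $b(d,c)=0$, so $\gamma\wedge T_c=0$. Finally $b(x,c)=1$, so $T_x\wedge T_c\ne0$ by Lemma 7(iii).

**Step 4: the certificate.** Apply Proposition 1 with
$$X=D=T_x,\qquad Y=\beta,\qquad T=T_c,\qquad A=T_y,\qquad C=\gamma,\qquad Z=T_x\vee T_c .$$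
Conditions 1 and 2 are Steps 1 and 2. Conditions 3, 4, 5 and 6 are, in this order, $T_y\wedge\beta=0$; $\gamma\wedge T_x=0=\gamma\wedge T_c$; $T_x\wedge T_x=0$; and $T_x\wedge T_c\ne0$, all from Step 3. So $\langle X\rangle\le\langle Z\rangle$, and $\langle T_c\rangle$ is below $(\langle X\rangle\vee\langle Y\rangle)\curlywedge\langle Z\rangle$ but not below $\langle X\rangle\vee(\langle Y\rangle\curlywedge\langle Z\rangle)$. The two classes differ. Since $\langle X\rangle\vee\langle Z\rangle=\langle Z\rangle$, the first of them is also $(\langle X\rangle\vee\langle Y\rangle)\curlywedge(\langle X\rangle\vee\langle Z\rangle)$. This proves Theorem A. $\blacksquare$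

## 10. The pentagon

For the first half of Theorem B, keep $X,Y,Z$ from Section 9 and omit the brackets of classes. The purpose of this section is to extract from one failure of the modular law an actual copy of $N_5$. Put
$$a=X\vee(Y\curlywedge Z),\qquad b=(X\vee Y)\curlywedge Z .$$
Since $X\le Z$, we have $a\le b$, and by Theorem A, $a<b$. Consider
$$Y\curlywedge Z\le a\curlywedge Y\le b\curlywedge Y\le Y\curlywedge Z,\qquad X\vee Y\le a\vee Y\le b\vee Y\le X\vee Y .$$
In the first chain we used $Y\curlywedge Z\le a$ and $b\le Z$; in the second, $X\le a$ and $b\le X\vee Y$. So all of these are equalities.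

The element $Y$ is incomparable with $a$ and with $b$. If $Y\le b$ (for instance if $Y\le a$), then $Y=Y\curlywedge b=Y\curlywedge a$, so $Y\le a$ and $b\le b\vee Y=a\vee Y=a$, a contradiction. If $Y\ge a$ (for instance if $Y\ge b$), then $Y=Y\vee a=Y\vee b$, so $b\le Y$ and $b=b\curlywedge Y=a\curlywedge Y\le a$, a contradiction.

Consequently the five elements $Y\curlywedge Z,\ a,\ b,\ Y,\ X\vee Y$ are distinct: $Y\curlywedge Z\le a<b\le X\vee Y$, and $Y\curlywedge Z=a$ would give $a\le Y$, $X\vee Y=b$ would give $Y\le b$, $Y=Y\curlywedge Z$ would give $Y\le a$, and $Y=X\vee Y$ would give $a\le Y$. By the equalities above, the joins of $Y$ with $a$ and $b$ are the top $X\vee Y$, and the meets are the bottom $Y\curlywedge Z$. So these elements form a sublattice isomorphic to $N_5$.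

## 11. Lines in $\mathbb F_p^2$ and the sublattice $M_{p+1}$

For a diamond we want several classes that play symmetric roles. The candidates are the $p+1$ lines through $0$ in $V=\mathbb F_p^2$: any two lines span $V$, so any two of them should have the same join. The constant words $T_f$ do not work. For example $\langle T_c\rangle\not\le\langle T_x\rangle\vee\langle T_y\rangle$, as we saw in Section 7. If we replace $T_f$ by the wedge of all $T_\nu$ in which $f$ occurs infinitely often, we lose orthogonality: the words $(x,y,x,y,\dots)$ and $(y,x,y,x,\dots)$ both contain $x$ infinitely often, yet their telescopes have nonzero smash product by Lemma 7(iii), although $b(x,x)=0$. We need a notion of "$f$ occurs often" such that two frequent letters must meet somewhere, and such that, when a frequent letter is split in two, one of the two parts is frequent.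

This is what an ultrafilter provides. Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$: a family of subsets closed under finite intersections and supersets, containing exactly one of $A$ and $\mathbb N\setminus A$ for each $A$, and containing no finite set. Two members of $\mathcal U$ have an intersection in $\mathcal U$, hence an infinite one. If $A_1\cup A_2\in\mathcal U$, then $A_1\in\mathcal U$ or $A_2\in\mathcal U$, since otherwise both complements would be in $\mathcal U$, and so would their intersection, which is the complement of $A_1\cup A_2$. And if $A\in\mathcal U$, then $A\cap(m,\infty)\in\mathcal U$, because the complement of a finite set is in $\mathcal U$.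

For a letter $f$ put
$$Y_f=\bigvee\bigl\{T_\nu:\ \nu\in(V\setminus0)^{\mathbb N},\ \{i:\nu_i=f\}\in\mathcal U\bigr\}.$$

**Step 1: $\langle Y_f\rangle$ depends only on the line $\mathbb F_pf$.** Let $\nu'$ be obtained from $\nu$ by multiplying the letters $\nu_i$ by units of $\mathbb F_p$, lifted to integers $u_i$ prime to $p$. Multiplication by $u_1\cdots u_n$ on $P_n$ is an isomorphism, since $P_n$ is $p$-local, and these maps commute with the transition maps:
$$(u_1\cdots u_n)\cdot(\mathrm{id}\wedge\nu_n)=(\mathrm{id}\wedge u_n\nu_n)\circ(u_1\cdots u_{n-1}).$$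
So $T_\nu\simeq T_{\nu'}$. Rescaling all letters by one unit $u$ exchanges the words defining $Y_f$ with those defining $Y_{uf}$, so $\langle Y_f\rangle=\langle Y_{uf}\rangle$. We write $Y_\ell$ for the line $\ell=\mathbb F_pf$.

**Step 2: if $\ell'\ne\ell''$, then $\langle Y_\ell\rangle\le\langle Y_{\ell'}\rangle\vee\langle Y_{\ell''}\rangle$ for every line $\ell$.** This will make all joins of two lines equal. The claim is trivial if $\ell\in\{\ell',\ell''\}$. Otherwise choose $0\neq f\in\ell$ and write $f=g+h$ with $g\in\ell'$ and $h\in\ell''$; both are nonzero because $f$ lies in neither line, and $g\ne h$. Let $\nu$ be a word with $A=\{i:\nu_i=f\}\in\mathcal U$. Let $\mathcal L$ be the set of words that are equal to $g$ on a set in $\mathcal U$ or equal to $h$ on a set in $\mathcal U$. For each $m$ take $\sigma=g\cdots g$ and the tree that splits $f$ into $g,h$ at positions in $A$ and does not split at other positions. In an infinite branch, each position in $A\cap(m,\infty)$ carries $g$ or $h$. This set is in $\mathcal U$, so one of its two parts is in $\mathcal U$, and $\sigma\mu\in\mathcal L$ for every infinite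 branch $\mu$. Lemma 8 gives $\langle T_\nu\rangle\le\langle Y_g\rangle\vee\langle Y_h\rangle$. Take the join over all such $\nu$.

So $j:=\langle Y_{\ell'}\rangle\vee\langle Y_{\ell''}\rangle$ does not depend on the choice of $\ell'\ne\ell''$: the join for one pair is above both members of any other pair. Also $j\ge\langle Y_\ell\rangle$ for all $\ell$. In what follows we also write $j$ for a representing spectrum, and similarly for other classes; whether a smash product vanishes depends only on the classes of the factors.

**Step 3: every line has an orthogonal partner.** For $f=(f',f'')$ let $f^*=(f',-f'')$. This is a linear bijection of $V$, so it induces a bijection $\ell\mapsto\ell^*$ on lines. We claim $Y_\ell\wedge Y_{\ell^*}=0$. Indeed $b(f,f^*)=-f'f''+f''f'=0$. If $\mu$ equals $f$ on a set in $\mathcal U$ and $\nu$ equals $f^*$ on a set in $\mathcal U$, these sets have infinite intersection, so $T_\mu\wedge T_\nu=0$ by Lemma 7(ii).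

**Step 4: $Y_\ell\wedge j\ne0$ for all $\ell$.** Let $0\ne f=(f',f'')\in\ell$. Put $g=y$ if $f'\ne0$, so that $b(f,g)=f'\ne0$, and $g=x$ if $f'=0$, so that $b(f,g)=f''\ne0$. By Lemma 7(iii), $T_f\wedge T_g\ne0$ for the constant words. The constant word $f$ carries $f$ on $\mathbb N\in\mathcal U$, so $\langle T_f\rangle\le\langle Y_\ell\rangle$, and likewise $\langle T_g\rangle\le\langle Y_g\rangle\le j$. If $Y_\ell\wedge j$ were $0$, so would be $T_f\wedge j$ and then $T_f\wedge T_g$.

**Step 5: a correction at the bottom.** The meet of $\langle Y_\ell\rangle$ and $\langle Y_{\ell'}\rangle$ with $\ell\ne\ell'$ is annihilated by $Y_{\ell^*}$ and $Y_{\ell'^*}$, hence by $j$, and lies below $j$. But this does not force it to be $\langle0\rangle$: the example $T_x\wedge T_x=0$ with $T_x\neq0$ shows that a nonzero class can lie below another that annihilates it. So we enlarge all the classes by everything of this kind. Let $k$ be the join of all classes $\langle Q\rangle$ with $Q\wedge j=0$. Since smash products commute with wedges, $k\wedge j=0$, and therefore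
$$Q\wedge j=0\quad\Longleftrightarrow\quad\langle Q\rangle\le k .$$
Put $q=j\curlywedge k$ and $E_\ell=\langle Y_\ell\rangle\vee q$. Since $q\le j$ and $\langle Y_\ell\rangle\le j$, we have $q\le E_\ell\le j$.

**Step 6: joins and meets.** Let $\ell\ne\ell'$. Then
$$E_\ell\vee E_{\ell'}=\langle Y_\ell\rangle\vee\langle Y_{\ell'}\rangle\vee q=j\vee q=j .$$
For the meet, first note $E_\ell\wedge Y_{\ell^*}=0$: we have $Y_\ell\wedge Y_{\ell^*}=0$ by Step 3, and $q\le k$ with $k\wedge j=0$ gives $q\wedge j=0$, hence $q\wedge Y_{\ell^*}=0$, as $\langle Y_{\ell^*}\rangle\le j$. Let $M$ represent $E_\ell\curlywedge E_{\ell'}$. Then $M\wedge Y_{\ell^*}=0$ and $M\wedge Y_{\ell'^*}=0$. Since $\ell^*\ne\ell'^*$, Step 2 gives $j=\langle Y_{\ell^*}\rangle\vee\langle Y_{\ell'^*}\rangle$, so $M\wedge j=0$, that is, $\langle M\rangle\le k$. Also $\langle M\rangle\le E_\ell\le j$. So $\langle M\rangle\le q$, and $\langle M\rangle\ge q$ because $q$ is below $E_\ell$ and $E_{\ell'}$. Thus $E_\ell\curlywedge E_{\ell'}=q$.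

**Step 7: all these elements are distinct.** If $E_\ell=q$, then $\langle Y_\ell\rangle\le q\le k$, so $Y_\ell\wedge j=0$, contradicting Step 4. So $q<E_\ell$ for every $\ell$, and in particular $q<j$. Let $\ell\neq\ell'$. If $E_\ell=E_{\ell'}$, then $E_\ell=E_\ell\curlywedge E_{\ell'}=q$, a contradiction. If $E_\ell=j$, then $E_{\ell'}=E_{\ell'}\curlywedge j=E_{\ell'}\curlywedge E_\ell=q$, a contradiction.

So $\{q,j\}\cup\{E_\ell\}_\ell$, with $\ell$ running over the $p+1$ lines, is a sublattice isomorphic to $M_{p+1}$. Since $p+1\ge3$, three of the middle elements together with $q$ and $j$ form the diamond $M_3$. With Section 10, this proves Theorem B. $\blacksquare$
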